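\title{Polynomial integrals of geodesic flows on surfaces of non-constant curvature: the sharp dimension bound}

\begin{abstract}
For a smooth Riemannian metric $g$ on a connected surface let $d_n(g)$ be the dimension of the space of first integrals of the geodesic flow that are homogeneous polynomials of degree $n$ in the momenta. We prove that $d_n(g)\le(\lfloor n/2\rfloor+1)^2$ if the Gaussian curvature is not constant on any open set. The bound is attained when $d_2(g)=4$, and this confirms a conjecture posed by Kruglikov. We also prove a gap theorem: if $d_n(g)$ exceeds an explicit number $\gamma_n$ of order $n^2/6$, then $d_2=4$ locally on an open dense set. The proof passes to a holomorphic metric and uses the integrals to map the space of geodesics to a projective surface, on which the geodesics through a point form a rational curve of positive self-intersection.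
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $g$ be a smooth Riemannian metric on a connected surface $U$, with Gaussian curvature $K$. The question below is local, and one may think of $U$ as a neighborhood of a point. In local coordinates $x^1,x^2$ with momenta $p_1,p_2$, the geodesic flow on $T^*U$ is the flow of
\[
X_H=\sum_{i}\Big(\frac{\partial H}{\partial p_i}\frac{\partial}{\partial x^i}-\frac{\partial H}{\partial x^i}\frac{\partial}{\partial p_i}\Big),\qquad H=\tfrac12 g^{ij}p_ip_j .
\]
For $n\ge0$ let $\mathcal J_n(g)$ be the linear space of functions $F$ on $T^*U$ that are homogeneous polynomials of degree $n$ in the momenta, with smooth coefficients, and satisfy $X_HF=0$. Put $d_n(g)=\dim\mathcal J_n(g)$.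

The space $\mathcal J_0$ consists of the constants, $\mathcal J_1$ consists of the functions $w^ip_i$ with $w$ a Killing field, and $H$ lies in $\mathcal J_2$. A product of integrals is an integral, so $d_n$ is the Hilbert function of the graded algebra $\bigoplus_n\mathcal J_n$ of polynomial conservation laws. The powers of $H$ give $d_{2k}\ge1$. One Killing field $F$ gives the $\lfloor n/2\rfloor+1$ independent integrals $H^iF^{n-2i}$. The Euclidean plane has three algebraically independent linear integrals, and their products give $d_n\ge\frac12(n+1)(n+2)$. If $K$ is not constant there is at most one linear integral (Lemma~\ref{lem:linear}), so the algebra must grow more slowly. How much more slowly? The following two facts are known.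
\begin{enumerate}
\item[(F1)] For $n\ge1$, $d_n(g)=\frac12(n+1)(n+2)$ if and only if $K$ is constant. Otherwise $d_n(g)<\frac12(n^2+3n)$.
\item[(F2)] If $d_2(g)=4$, then $d_{2k}(g)=d_{2k+1}(g)=(k+1)^2$ for all $k\ge0$. Such metrics with non-constant curvature exist, for example $g_0=x\,(dx^2+dy^2)$ on the half-plane $x>0$.
\end{enumerate}
The upper bound in (F1) grows like $n^2/2$ and the values in (F2) grow like $n^2/4$. The conjecture posed in \cite{Kruglikov} is that nothing lies above the values in (F2): if $K$ is not constant on any open subset of $U$, then $d_n(g)\le(\lfloor n/2\rfloor+1)^2$, and equality is attained for metrics with $d_2(g)=4$. We prove it.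

\begin{theorem}\label{thm:A}
Let $g$ be a smooth Riemannian metric on a connected surface $U$ whose curvature $K$ is not constant on any open subset. Then
\[
d_n(g)\le\big(\lfloor n/2\rfloor+1\big)^2\qquad\text{for all } n\ge0 .
\]
Equality holds for all $n$ when $d_2(g)=4$.
\end{theorem}

The last sentence is (F2), so only the inequality has to be proved; (F1) will not be used. The method also shows that below the extremal value there is a second gap. For $n\ge2$ put
\[
\gamma_3=4,\qquad\gamma_5=8,\qquad\gamma_n=\Big\lfloor\frac{(n+2)(n+3)}6\Big\rfloor\quad\text{for }n\ne3,5 .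
\]

\begin{theorem}\label{thm:B}
Let $g$ be as in Theorem~\ref{thm:A}. If $d_n(g)>\gamma_n$ for some $n\ge2$, then there is an open dense subset of $U$, each point of which has a connected neighborhood on which $d_2=4$. Since $\gamma_n<(\lfloor n/2\rfloor+1)^2$ for $n=2$ and all $n\ge4$, for each such $n$ equality in Theorem~\ref{thm:A} forces $d_2=4$ locally, on an open dense set.
\end{theorem}

The conclusion of Theorem~\ref{thm:B} is local; $d_2(g)=4$ on all of $U$ is not claimed. For $n=3$ the theorem gives no information, because $\gamma_3=4$ is the bound of Theorem~\ref{thm:A}. It does not cover $n=1$, where the bound $d_1=1$ is attained by every metric of non-constant curvature with a Killing field. Positive definiteness of $g$ is not used in the proof of the inequality or of Theorem~\ref{thm:B}; only $\det g\ne0$ enters.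

Section~\ref{sec:examples} works out two examples, which contain the idea of the proof and show where the difficulties lie. Section~\ref{sec:reduction} reduces the problem to holomorphic metrics. Sections~\ref{sec:foliation}--\ref{sec:small} study maps from the space of geodesics to projective surfaces. Theorem~\ref{thm:A} is completed in Section~\ref{sec:bound} and Theorem~\ref{thm:B} in Section~\ref{sec:rigidity}.

\section{The plane, the quadric, and the count of sections}\label{sec:examples}

In this section $(x,y)$ are coordinates and $(p,q)$ the momenta, all allowed to be complex. Let $M$ be a small ball in the $(x,y)$-space and $Z=M\times\mathbb P^1$ the space of points with a direction $[p:q]$. Geodesics lift to curves in $Z$. Integrals $F_0,\dots,F_r$ of the same degree without common zeros define a map $[F_0:\dots:F_r]$ from $Z$ to $\mathbb P^r$ that is constant on these curves. It is a map from the two-dimensional space of unparametrized geodesics, and the image of the fiber $\ell_{(x,y)}$ of $Z\to M$ is the curve of geodesics through $(x,y)$.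

\subsection*{The plane} For $dx^2+dy^2$ the equations of motion are $\dot x=p$, $\dot y=q$, $\dot p=\dot q=0$, and the linear integrals give
\[
\varphi=[p:q:xq-yp]\colon Z\to\mathbb P^2 .
\]
The fiber $\ell_{(x,y)}$ goes isomorphically onto the line $w_2=xw_1-yw_0$. Two such lines meet in one point, which is the geodesic through the two points of $M$. The sections of $\mathcal O_{\mathbb P^2}(n)$ pull back to $\frac12(n+1)(n+2)$ independent integrals of degree $n$.

\subsection*{The quadric} For $g_0=x(dx^2+dy^2)$, with $M\subset\{x\ne0\}$, we have $K=1/(2x^3)$, $H=(p^2+q^2)/(2x)$ and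
\[
\dot x=p/x,\qquad\dot y=q/x,\qquad\dot p=H/x,\qquad\dot q=0 .
\]
So $q$ is a linear integral, and
\[
F_1=pq-yH,\qquad F_2=q(yp-xq)-\tfrac12y^2H,\qquad F_3=q^2
\]
are quadratic integrals: $\dot F_1=qH/x-qH/x=0$ and $\dot F_2=q\,(pq+yH-pq)/x-yqH/x=0$. From $F_1^2=p^2q^2-2pqyH+y^2H^2$ and $2HF_2=2pqyH-(p^2+q^2)q^2-y^2H^2$ we get $F_1^2+2HF_2+F_3^2=0$. Hence
\[
\varphi=[H:F_1:F_2:F_3]\colon Z\to Q=\{w_1^2+2w_0w_2+w_3^2=0\}\subset\mathbb P^3
\]
maps to a smooth quadric. At each point of $M$ the forms $H,F_1,F_3$ span all quadratic forms in $(p,q)$, and $F_2=yF_1+\frac12y^2H-xF_3$. So $\ell_{(x,y)}$ goes isomorphically onto a conic, the section of $Q$ by the plane $w_2=yw_1+\frac12y^2w_0-xw_3$. These conics have self-intersection $2$ on $Q$, and their union is Zariski dense. Therefore a form of degree $k$ in $H,F_1,F_2,F_3$ vanishes only if it is a multiple of the equation of $Q$, and such forms give $\binom{k+3}3-\binom{k+1}3=(k+1)^2$ independent integrals of degree $2k$. Multiplying by $q$ gives as many in degree $2k+1$. This is the lower bound in (F2) for $g_0$.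

Why does degree $2k+1$ give nothing more? On $Q\cong\mathbb P^1\times\mathbb P^1$ the line bundle $\mathcal O(k,k+1)$ has degree $2k+1$ on the conics and $(k+1)(k+2)$ sections, so the geometry of $Q$ alone does not explain it. The reason is that $\varphi$ is ramified. The surface $\{q=0\}\subset Z$ is mapped to the points $[1:-y:-\frac12y^2:0]$ of the conic $B=Q\cap\{w_3=0\}$, and $w_3/w_0$ pulls back to $q^2/H$, which vanishes to order two. (In real terms: the geodesics are the parabolas $(F_1+yH)^2+F_3^2=2HF_3\,x$, and for small $F_3/H$ both branches of one narrow parabola cross a given small disc.) Let $F$ be an integral of degree $2k+1$. Then $qF/H^{k+1}$ is a meromorphic function on $Z$ constant along geodesics, and Lemma~\ref{lem:field} will show that every such function is $\theta\circ\varphi$ with $\theta$ rational on $Q$. If $\theta$ has order $\mu$ along $B$, then $\theta\,(w_3/w_0)^{-\mu}$ is a unit at general points of $B$, so $\theta\circ\varphi$ has order $2\mu$ along $\{q=0\}$. Thus $qF$ vanishes to even order there, $F$ is divisible by $q$, and $\mathcal J_{2k+1}=q\,\mathcal J_{2k}$. This parity argument is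 the core of the proof for odd $n$.

\subsection*{The count} In general $\mathcal J_n$ will map $Z$ to a projective surface $S$ and embed into $H^0(S,D)$ for a line bundle $D$. The fibers go to curves $\Gamma$ with $D\cdot\Gamma\le n$ and $m=\Gamma^2\ge1$. Restricting sections of $D,\ D-\Gamma,\ D-2\Gamma,\dots$ to $\Gamma$ bounds $h^0(D)$ by $\sigma_m(D\cdot\Gamma)$, where for integers $m\ge1$ and $\delta$
\[
\sigma_m(\delta)=\sum_{j\ge0}(\delta+1-jm)_+ ,\qquad a_+=\max(a,0).
\]
Term by term, $\sigma_m(\delta)$ is non-decreasing in $\delta$ and non-increasing in $m$. It grows like $\delta^2/(2m)$. We have $\sigma_1(\delta)=\frac12(\delta+1)(\delta+2)$ for $\delta\ge0$, the value for the plane, and $\sigma_2(2k)=1+3+\dots+(2k+1)=(k+1)^2$, the value for the quadric. The first values are: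
\[
\begin{array}{c|cccccc}
n&2&3&4&5&6&7\\ \hline
\sigma_2(n)&4&6&9&12&16&20\\
\sigma_3(n)&3&5&7&9&12&15\\
\sigma_4(n)&3&4&6&8&10&12\\ \hline
\gamma_n&3&4&7&8&12&15\\
(\lfloor n/2\rfloor+1)^2&4&4&9&9&16&16
\end{array}
\]
So for Theorem~\ref{thm:A} three things must be added to the count. The case $m=1$ must be excluded when $K$ is not constant. For $m=2$ and odd $n$ the count is too weak. For $m=3$, $n=3$ it is too weak by one. All three are settled by one formula, \eqref{eq:canonical}, which turns the canonical class of $S$ into an integral of degree $-3$. We record the arithmetic now.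

\begin{lemma}\label{lem:arith}
Let $n\ge2$ and $k=\lfloor n/2\rfloor$.
\begin{enumerate}
\item[(a)] $\gamma_n=\sigma_3(n)$ for $n\ne3,5$, and $\gamma_n=\sigma_3(n)-1=\sigma_4(n)$ for $n=3,5$.
\item[(b)] $n+1\le\sigma_4(n)\le\gamma_n$ and $\sigma_1(k)\le\gamma_n$.
\item[(c)] $\gamma_n\le(k+1)^2$, with equality only for $n=3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $n+1=3i+r$ with $0\le r\le2$. Then $\sigma_3(n)=\sum_{j=0}^i(3j+r)=\frac12(i+1)(3i+2r)$. On the other hand $\frac16(n+2)(n+3)$ equals $\frac32i(i+1)+\frac13$, $\ \frac12(i+1)(3i+2)$, $\ \frac12(i+1)(3i+4)$ for $r=0,1,2$. So $\sigma_3(n)=\lfloor\frac16(n+2)(n+3)\rfloor$. The cases $n=3,5$ are in the table.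

(b) The first term of $\sigma_4(n)$ is $n+1$, and $\sigma_4(n)\le\gamma_n$ follows from (a). The integer $\sigma_1(k)=\frac12(k+1)(k+2)$ is at most $\frac13(k+1)(2k+3)=\frac16(2k+2)(2k+3)$, so $\sigma_1(k)\le\sigma_3(2k)\le\sigma_3(n)$. For $n=3,5$ we have $3\le4$ and $6\le8$.

(c) For $n=2k$, $\gamma_n\le\frac13(k+1)(2k+3)<(k+1)^2$ since $k>0$. For $n=2k+1\ge7$, $\gamma_n\le\frac13(2k+3)(k+2)<(k+1)^2$ since $k^2-k-3>0$ for $k\ge3$. Finally $\gamma_3=4$ and $\gamma_5=8<9$.
\end{proof}

\section{Reduction to holomorphic metrics}\label{sec:reduction}

The picture of Section~\ref{sec:examples} needs complex directions and complex base points, while $g$ is only smooth. We first show that the equation $X_HF=0$ is of finite type, and then replace $g$ by a holomorphic metric that satisfies the same algebraic differential equations as the Taylor series of $g$ at a point.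

\subsection*{Finite type} The following lemma describes the leading term of an integral at a point. It holds over $\mathbb R$ and over $\mathbb C$.

\begin{lemma}\label{lem:leading}
Let $v=(v_1,v_2)$ be a pair of linearly independent linear forms in $p=(p_1,p_2)$, and let $\xi\wedge v=\xi^1v_2-\xi^2v_1$. Let $\Psi(\xi,p)$ be a polynomial, homogeneous of degree $\kappa$ in $\xi$ and of degree $a$ in $p$, with $v\cdot\partial_\xi\Psi=0$. Then $\Psi=c(p)(\xi\wedge v)^\kappa$ with $c$ a homogeneous polynomial of degree $a-\kappa$. In particular $\Psi=0$ if $\kappa>a$.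
\end{lemma}

\begin{proof}
For fixed $p\ne0$ the polynomial $\Psi(\cdot,p)$ is constant in the direction $v(p)\neq0$, so it is a polynomial in $\xi\wedge v(p)$, and by homogeneity $\Psi=c(p)(\xi\wedge v)^\kappa$. Setting $\xi=(1,0)$ and $\xi=(0,1)$ shows that $P=c\,v_2^\kappa$ and $P'=c\,v_1^\kappa$ are polynomials. From $Pv_1^\kappa=P'v_2^\kappa$ and the coprimality of $v_1,v_2$ we see that $v_2^\kappa$ divides $P$.
\end{proof}

From now on $v=g^{-1}p$. In a chart, call a function \emph{universal} if it is given by a polynomial with rational coefficients in the derivatives $\partial^\alpha g_{ij}$ and in $(\det g)^{-1}$, the polynomial not depending on $g$. Derivatives of universal functions are universal, and $K$ is universal. A \emph{holomorphic metric} on a domain of $\mathbb C^2$ is a symmetric matrix $(g_{ij})$ of holomorphic functions with $\det g$ nowhere zero; $H$, $X_H$, $K$ are defined by the same formulas, and $\mathcal J_n(M)$ is the complex space of integrals of degree $n$ with coefficients holomorphic on $M$.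

\begin{lemma}\label{lem:finite}
Let $g$ be smooth or holomorphic and $n\ge1$. In a chart, for $F=\sum_IF_I(x)p^I$ of degree $n$ let $u$ be the vector of all derivatives $\partial^\alpha F_I$, $|\alpha|\le n$. There are matrices $A_1,A_2,C$ with universal entries such that $F\mapsto u$ is a bijection from the integrals of degree $n$ onto the solutions of
\begin{equation}\label{eq:system}
\partial_iu=A_iu\quad(i=1,2),\qquad Cu=0 .
\end{equation}
Consequently an integral on a connected domain whose $n$-jet vanishes at one point is zero, $\mathcal J_n$ has finite dimension, and restriction of integrals to a smaller nonempty open set is injective.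
\end{lemma}

\begin{proof}
We have $X_HF=v\cdot\partial_xF-\frac12\sum_i(\partial_ig^{jl})p_jp_l\,\partial_{p_i}F$. Let $Cu=0$ be the equation $X_HF=0$, written out coefficient by coefficient. Apply $\partial^\alpha$ with $|\alpha|=n$ to $X_HF=0$. The derivatives of order $n+1$ occur only in $v\cdot\partial_x\partial^\alpha F$; the remaining terms are linear in $u$ with universal coefficients. Collect the derivatives of order $n+1$ at a point in $\Psi(\xi,p)=\sum_{|\beta|=n+1}\partial^\beta F\,\xi^\beta/\beta!$. Then $\sum_{|\alpha|=n}(v\cdot\partial_x\partial^\alpha F)\,\xi^\alpha/\alpha!=v\cdot\partial_\xi\Psi$. The map $\Psi\mapsto v\cdot\partial_\xi\Psi$ goes from bidegree $(n+1,n)$ to bidegree $(n,n+1)$ in $(\xi,p)$. Both spaces have dimension $(n+1)(n+2)$, and the map is injective by Lemma~\ref{lem:leading}, so it is invertible. In the variables $(\xi,v)$ its matrix is a constant integer matrix, and $p$ and $v$ are related by $g$ and $g^{-1}$; so the inverse has universal entries. This expresses the derivatives of order $n+1$ through $u$. Together with the tautological equations $\partial_i u_{I,\alpha}=u_{I,\alpha+e_i}$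 for $|\alpha|<n$ it gives $\partial_iu=A_iu$. Conversely, by the tautological equations a solution $u$ of \eqref{eq:system} is the jet of $F=\sum_I u_{I,0}\,p^I$, and $Cu=0$ says $X_HF=0$.

Along a segment in a chart, $u$ solves a linear ordinary differential equation. So the set of points where the $n$-jet of $F$ vanishes is open; it is also closed.
\end{proof}

\subsection*{A holomorphic twin} If $g$ is real analytic, then so are the solutions of \eqref{eq:system}, and one simply complexifies. For smooth $g$ the Taylor series may diverge, and we use Seidenberg's embedding theorem instead. A differential field is \emph{finitely generated} over $\mathbb Q$ if it is generated as a field by finitely many elements and all their derivatives.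

\begin{theorem}[Seidenberg \cite{Seidenberg1,Seidenberg2}]\label{thm:seidenberg}
A differential field with $m$ commuting derivations that is finitely generated as a differential field over $\mathbb Q$ is differentially isomorphic to a differential field of meromorphic functions on a domain of $\mathbb C^m$ with derivations $\partial/\partial z_1,\dots,\partial/\partial z_m$.
\end{theorem}

The isomorphism is only $\mathbb Q$-linear. Linear independence over the constants must therefore be expressed by a determinant before it is transported.

\begin{lemma}\label{lem:twin}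
Let $g$ be a smooth metric on a connected surface $U$, let $F_1,\dots,F_h\in\mathcal J_n(g)$ be linearly independent, $n\ge1$, and let $x_0\in U$ be a point with $dK(x_0)\ne0$. Fix a chart at $x_0$. There are a ball $M\subset\mathbb C^2$ and a holomorphic metric $g'$ on $M$ such that
\begin{enumerate}
\item[(a)] the curvature of $g'$ is not constant and $\dim\mathcal J_n(M)\ge h$;
\item[(b)] a universal function vanishes identically for $g'$ if and only if, for $g$, its Taylor series at $x_0$ is zero.
\end{enumerate}
Both properties persist on every smaller ball.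
\end{lemma}

\begin{proof}
Taking Taylor series at $x_0$ is a ring homomorphism $T$ to $\mathbb C[[x^1,x^2]]$ that commutes with $\partial_1,\partial_2$. Let $\mathbb K$ be the differential subfield of the fraction field of $\mathbb C[[x^1,x^2]]$ generated over $\mathbb Q$ by the series $Tg_{ij}$ and $TF_{a,I}$. Let $\iota$ be an isomorphism as in Theorem~\ref{thm:seidenberg}, and put $g'_{ij}=\iota Tg_{ij}$, $F'_{a,I}=\iota TF_{a,I}$. Since $T\det g\ne0$, the function $\det g'$ is not zero. Let $M$ be a ball that avoids its zeros and the poles of the finitely many $g'_{ij}$, $F'_{a,I}$. If $\Pi$ is a polynomial over $\mathbb Q$ in the derivatives of the $g_{ij}$, $F_{a,I}$ and in $(\det g)^{-1}$, then $\Pi(g',F')=\iota T\,\Pi(g,F)$, so $\Pi(g',F')\equiv0$ if and only if $T\,\Pi(g,F)=0$. This gives (b). Applied to $\partial_iK$ it shows that $K'$ is not constant, and applied to the coefficients of $X_HF_a$ it shows that $F_a'=\sum_IF'_{a,I}p^I\in\mathcal J_n(M)$. By Lemma~\ref{lem:finite} the $n$-jets of the $F_a$ at $x_0$ are linearly independent, so some $h\times h$ minor of the matrix $(\partial^\alpha F_{a,I})$ does not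 vanish at $x_0$. The same minor for the $F'_a$ is then not identically zero, which excludes a linear relation with constant coefficients. The last sentence is the identity theorem.
\end{proof}

Both main theorems will follow from their holomorphic version.

\begin{theorem}\label{thm:holo}
Let $g$ be a holomorphic metric on a ball $M\subset\mathbb C^2$ with non-constant curvature.
\begin{enumerate}
\item[(a)] $\dim\mathcal J_n(M)\le(\lfloor n/2\rfloor+1)^2$ for all $n\ge0$.
\item[(b)] If $n\ge2$ and $\dim\mathcal J_n(M)>\gamma_n$, then $\dim\mathcal J_2(M_1)=4$ for some ball $M_1\subset M$.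
\end{enumerate}
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:holo}(a)]
We have $d_0=1$. For $n\ge1$ apply Lemma~\ref{lem:twin} to a basis of $\mathcal J_n(g)$ and a point with $dK\neq0$. The equality statement is (F2).
\end{proof}

One point with $dK\ne0$ suffices here; the full hypothesis on $K$ is what makes the set in Theorem~\ref{thm:B} dense. The cases $n=0,1$ of Theorem~\ref{thm:holo}(a) are elementary: $\mathcal J_0(M)=\mathbb C$, and $n=1$ is the next lemma. Through it, and only through it, the curvature enters the proof of Theorem~\ref{thm:holo}.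

\begin{lemma}\label{lem:linear}
If the curvature of $g$ is not constant, then $\dim\mathcal J_1(M)\le1$.
\end{lemma}

\begin{proof}
Let $F=w^ip_i\ne0$ and $F'=w'^ip_i$ be integrals. The local flows of the Killing fields $w,w'$ preserve $K$, so $dK(w)=dK(w')=0$. On a small ball where $w\ne0$ and $dK\ne0$ this gives $F'=fF$ with $f$ a function of $x$. Then $0=X_HF'=df(v)\,F$ for all $p$, so $f$ is a constant $c$, and $F'-cF$ vanishes on an open set, hence everywhere.
\end{proof}

\noindent\textbf{Convention.} In Sections~\ref{sec:foliation}--\ref{sec:bound}, $g$ is a holomorphic metric with non-constant curvature on a ball $M$. To \emph{shrink} $M$ is to replace it by a smaller ball. The curvature stays non-constant and restriction of meromorphic functions is injective, so all statements apply to the current ball.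

\section{The geodesic foliation and its meromorphic integrals}\label{sec:foliation}

Let $N=M\times(\mathbb C^2\setminus0)$ be the cotangent bundle without the zero section, $Z=N/\mathbb C^*=M\times\mathbb P^1$, and $\pi\colon Z\to M$ the projection, with fibers $\ell_x$. Since $\pi$ is proper, it maps analytic sets to analytic sets. In particular an analytic subset of $Z$ of dimension at most $1$ lies over a proper analytic subset of $M$ and disappears after shrinking.

\subsection*{Divisors on $Z$} Since $R^i\pi_*\mathcal O_Z=0$ for $i>0$, $\pi_*\mathcal O_Z=\mathcal O_M$ and $M$ is Stein, $H^i(Z,\mathcal O_Z)=0$ for $i\ge1$. The exponential sequence gives $\operatorname{Pic}Z=H^2(Z,\mathbb Z)=\mathbb Z$, generated by $\mathcal O_Z(1)$. The holomorphic sections of $\mathcal O_Z(a)$ are the homogeneous polynomials of degree $a$ in $p$ with coefficients holomorphic on $M$ (only $0$ if $a<0$). Its meromorphic sections are the meromorphic functions on $N$ that are homogeneous of degree $a$ in $p$. For a divisor $G$ on $Z$ put $\deg G=a$ if $\mathcal O_Z(G)\cong\mathcal O_Z(a)$. Then $G$ is the divisor of a meromorphic section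 of $\mathcal O_Z(a)$. If $G$ is effective this section is a polynomial in $p$, and $a\ge0$.

\subsection*{The foliation} Let $\mathcal E=\sum p_i\partial_{p_i}$ be the Euler field. The field $X_H$ is homogeneous of degree one, $[\mathcal E,X_H]=X_H$, and it is independent of $\mathcal E$ at every point of $N$, because it projects to $v=g^{-1}p\ne0$. So $X_H$ defines a line field $W$ on $Z$, and $\pi$ maps $W$ at $(x,[p])$ onto the line spanned by $v$. The leaves of $W$ are the lifts of unparametrized geodesics, null geodesics included. An irreducible hypersurface of $Z$ is \emph{invariant} if it is tangent to $W$ at its smooth points; a divisor is invariant if all its components are.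

\begin{lemma}\label{lem:invariant}
An irreducible invariant hypersurface $G$ satisfies $\pi(G)=M$ and $\deg G\ge1$. Hence an effective invariant divisor of degree $0$ is zero, and one of degree $1$ is irreducible of multiplicity one.
\end{lemma}

\begin{proof}
If $\pi(G)\ne M$, then $\pi(G)$ is an irreducible curve $c$, since the fibers of $\pi$ have dimension one, and $G=\pi^{-1}(c)$. Over a smooth point $x$ of $c$, invariance says that $v(p)\in T_xc$ for all $p$, which is impossible. If $\deg G=0$, then $G$ is the zero set of a nonzero function on $M$, contrary to $\pi(G)=M$.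
\end{proof}

Let $\mathcal I_a$ be the set of nonzero meromorphic functions $F$ on $N$, homogeneous of degree $a\in\mathbb Z$ in $p$, with $X_HF=0$. Then $\mathcal I_a\mathcal I_b\subset\mathcal I_{a+b}$, and $\mathfrak F=\mathcal I_0\cup\{0\}$ is the field of meromorphic functions on $Z$ that are constant on leaves.

\begin{lemma}\label{lem:roots}
Let $F\in\mathcal I_a$.
\begin{enumerate}
\item[(a)] $\operatorname{div}F$ is an invariant divisor of degree $a$. If it is effective, then $F\in\mathcal J_a(M)$.
\item[(b)] If $b\ge1$ divides $a$ and $\operatorname{div}F=b\Delta$, then $F=Y^b$ with $Y\in\mathcal I_{a/b}$ and $\operatorname{div}Y=\Delta$.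
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Near a general point of a component $\{f=0\}$ write $F=f^r\epsilon$ with $\epsilon$ a unit and $r\ne0$. Then $0=X_HF=f^{r-1}(r\epsilon X_Hf+fX_H\epsilon)$, so $f$ divides $X_Hf$. The rest was noted above.

(b) $\Delta$ has degree $a/b$, so $\Delta=\operatorname{div}y$ for a meromorphic section $y$ of $\mathcal O_Z(a/b)$. The function $F/y^b$ is holomorphic and nowhere zero on $Z$, so it comes from the ball $M$ and has a $b$-th root $\epsilon$. Put $Y=\epsilon y$; then $bY^{b-1}X_HY=X_HF=0$.
\end{proof}

The nondegenerate form $H$ has two distinct null directions at each point, and $M$ is simply connected. So $\operatorname{div}H=D_1+D_2$, where $D_1,D_2$ are two disjoint sections of $\pi$, each of degree $1$.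

The local space of leaves has dimension two, but this alone does not bound the transcendence degree of a field of meromorphic functions on it. The bound comes from the compact fibers $\ell_x$.

\begin{lemma}\label{lem:trdeg}
Let $P\ge0$ be a divisor on $Z$ of degree $a$. The space $\mathcal L(P)$ of those $\zeta\in\mathfrak F$ with $\zeta=0$ or $\operatorname{div}\zeta+P\ge0$ has dimension at most $\frac12(a+1)(a+2)$. Consequently $\operatorname{trdeg}_{\mathbb C}\mathfrak F\le2$.
\end{lemma}

\begin{proof}
Let $P=\operatorname{div}b$ with $b$ a polynomial of degree $a$ in $p$, and center the coordinates at a point where $b(0,\cdot)\not\equiv0$. For $0\ne\zeta\in\mathcal L(P)$ the product $A=\zeta b$ is a polynomial of degree $a$ in $p$, and $X_H\zeta=0$ gives $b\,X_HA=A\,X_Hb$. Let $A_\kappa\ne0$ be the lowest term of the Taylor expansion of $A$ in $x$, of degree $\kappa$. The right side vanishes to order $\kappa$ in $x$, and the term of order $\kappa-1$ on the left is $b(0,p)\,v_0\cdot\partial_xA_\kappa$ with $v_0=g^{-1}(0)p$. By Lemma~\ref{lem:leading}, $A_\kappa=c(p)(x\wedge v_0)^\kappa$ with $\deg c=a-\kappa\ge0$. Filter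 $\mathcal L(P)$ by the order $\kappa$. The $\kappa$-th quotient injects into the space of such $c$, so $\dim\mathcal L(P)\le\sum_{\kappa=0}^a(a-\kappa+1)$.

Let $\zeta_1,\zeta_2,\zeta_3\in\mathfrak F$ be nonzero and let $P$ be the sum of their polar divisors. The $\binom{l+3}3$ monomials of degree at most $l$ in the $\zeta_i$ lie in $\mathcal L(lP)$, whose dimension is $O(l^2)$. For large $l$ they are linearly dependent.
\end{proof}

The same computation with $b=1$ and $A\in\mathcal J_n(M)$ gives $\dim\mathcal J_n(M)\le\frac12(n+1)(n+2)$ for any metric. We shall repeatedly change the target surface, by resolving, blowing up or enlarging the function field. Each change makes the map from $Z$ meromorphic at first, and shrinking repairs this.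

\begin{lemma}\label{lem:lift}
Let $S$ be a smooth projective surface and $\iota\colon\mathbb C(S)\to\mathfrak F$ a $\mathbb C$-embedding. After shrinking $M$ there is a holomorphic map $\varphi\colon Z\to S$ with Zariski dense image, $d\varphi(W)=0$ and $\varphi^*r=\iota(r)$ for all $r\in\mathbb C(S)$. If $\rho\colon S\to S'$ is a dominant morphism to a projective variety and $\Phi\colon Z\to S'$ is holomorphic with Zariski dense image and $\Phi^*r=\iota(\rho^*r)$ for $r\in\mathbb C(S')$, then $\rho\circ\varphi=\Phi$.
\end{lemma}

\begin{proof}
Let $S\subset\mathbb P^r$ with $S\not\subset\{w_0=0\}$, and $f_i=\iota(w_i/w_0)$. Let $P$ be the smallest effective divisor that bounds the poles of all $f_i$, and $P=\operatorname{div}b$. The sections $b,bf_1,\dots,bf_r$ have no common divisor, so their common zeros form a set of dimension at most $1$, which is empty after shrinking. They define a holomorphic $\varphi\colon Z\to\mathbb P^r$, equal to $[1:f_1:\dots:f_r]$ on a dense open set. A homogeneous polynomial $G$ vanishes on $\varphi(Z)$ if and only if $\iota(G(1,w_1/w_0,\dots))=0$, that is, if and only if $G$ vanishes on $S$.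 So $\varphi(Z)$ is a Zariski dense subset of $S$, and $\varphi^*=\iota$ since the $w_i/w_0$ generate $\mathbb C(S)$. The $f_i$ are constant on leaves, so $d\varphi(W)=0$. The maps $\rho\circ\varphi$ and $\Phi$ pull back the ratios of homogeneous coordinates on $S'$ to the same functions, so they agree on a dense open set, hence everywhere.
\end{proof}

\section{Algebraic models of the space of geodesics}\label{sec:models}

\subsection*{Facts on surfaces} Let $S$ be a smooth projective surface with canonical class $K_S$; ``curve'' means irreducible reduced curve. We use the following standard facts.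
\begin{enumerate}
\item[(S1)] Distinct curves have $E\cdot E'\ge0$, with equality if and only if they are disjoint. Hence a curve $\Gamma$ with $\Gamma^2\ge0$ is \emph{nef}: $\Gamma\cdot G\ge0$ for all effective $G$.
\item[(S2)] If $\rho\colon\tilde S\to S$ is generically finite of degree $d$, then $\rho^*G\cdot E=G\cdot\rho_*E$ and $(\rho^*G)^2=d\,G^2$.
\item[(S3)] (Adjunction.) For a curve $\Gamma\subset S$ let $p_a(\Gamma)=h^1(\mathcal O_\Gamma)\ge0$. The dualizing sheaf is the line bundle $\omega_\Gamma=(K_S+\Gamma)|_\Gamma$, of degree $2p_a-2=\Gamma^2+K_S\cdot\Gamma$, and $p_a=0$ implies $\Gamma\cong\mathbb P^1$. For a line bundle $L$ on $\Gamma$, $h^0(L)-h^0(\omega_\Gamma\otimes L^{-1})=\deg L+1-p_a$, and $h^0(L)\le(\deg L+1)_+$, since a section vanishing at more than $\deg L$ smooth points is zero.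
\item[(S4)] (Hodge index theorem.) If $G^2>0$, then $(G\cdot G')^2\ge G^2\,G'^2$.
\item[(S5)] (Zariski's main theorem.) Let $\psi\colon S\to Q$ be a birational morphism onto a normal projective surface, and $\mathrm{Exc}$ the union of the finitely many curves it contracts. The fibers of $\psi$ are connected, and $\psi$ restricts to an isomorphism from $S\setminus\mathrm{Exc}$ onto the complement of a finite set.
\item[(S6)] Every projective surface has a resolution of singularities. For a finite extension $L$ of $\mathbb C(S)$, a resolution of the normalization of $S$ in $L$ is a smooth projective surface $\tilde S$ with function field $L$ and a morphism $\tilde S\to S$, generically finite of degree $[L:\mathbb C(S)]$.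
\item[(S7)] Holomorphic $1$-forms on $S$ are closed, and $h^1(\mathcal O_S)=h^0(\Omega^1_S)$.
\end{enumerate}

\begin{lemma}\label{lem:count}
Let $\Gamma\subset S$ be a curve with $\Gamma^2=m\ge1$, and $D$ a line bundle with $D\cdot\Gamma=\delta$. Then $h^0(D)\le h^0(\Gamma,D|_\Gamma)+h^0(D-\Gamma)$ and $h^0(D)\le\sigma_m(\delta)$.
\end{lemma}

\begin{proof}
The first inequality comes from $0\to\mathcal O(D-\Gamma)\to\mathcal O(D)\to D|_\Gamma\to0$. Apply it to $D-j\Gamma$, $j=0,1,\dots$, whose degree on $\Gamma$ is $\delta-jm$. Each step contributes at most $(\delta-jm+1)_+$ by (S3), and $h^0(D-j\Gamma)=0$ once $\delta-jm<0$, because $\Gamma$ is nef.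
\end{proof}

\begin{definition}
A \emph{model} over $M$ is a pair $(S,\varphi)$ of a smooth projective surface $S$ and a holomorphic map $\varphi\colon Z\to S$ with Zariski dense image, with $d\varphi(W)=0$, and non-constant on every fiber $\ell_x$. Put $\Gamma_x=\varphi(\ell_x)$, $e_x=\deg(\ell_x\to\Gamma_x)$ and $\beta=\varphi_*[\ell_x]=e_x[\Gamma_x]\in H_2(S,\mathbb Z)$. The model is \emph{simple} if $e_x=1$ for all $x$; then $m=\beta^2=\Gamma_x^2$.
\end{definition}

The class $\beta$ does not depend on $x$, since the fibers are homologous in $Z$. If $\varphi$ maps a nonempty open subset of $Z$ into a curve $E$, then the pullback of the section defining $E$ vanishes identically and $\varphi(Z)\subset E$, which is excluded. Hence a model stays a model after shrinking; $\varphi^*$ embeds $\mathbb C(S)$ in $\mathfrak F$; and every divisor $G$ on $S$ has a pullback $\varphi^*G$, with $\deg\varphi^*G=G\cdot\beta$. For a curve $E$ the divisor $\varphi^*E$ is effective, and it is invariant by the argument of Lemma~\ref{lem:roots}(a), since its local equations are constant on leaves. The quadric of Section~\ref{sec:examples} is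 a simple model with $m=2$, and the flat plane has one with $m=1$.

\begin{lemma}\label{lem:basic}
Let $(S,\varphi)$ be a model.
\begin{enumerate}
\item[(a)] $\varphi$ has rank $2$ on a dense open set.
\item[(b)] $\beta^2>0$; hence $\Gamma_x^2\ge1$ and $\Gamma_x$ is nef for every $x$.
\item[(c)] If a curve $E$ has $E\cdot\beta=0$, then $E\cap\varphi(Z)=\emptyset$ and $\varphi^*E=0$. Otherwise $E\cdot\beta>0$ and $\varphi^*E\ne0$.
\item[(d)] $h^1(\mathcal O_S)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise the rank is at most $1$ everywhere. Near a point of $\ell_x$ where $d(\varphi|_{\ell_x})\ne0$ it is then constantly $1$, so a small neighborhood is mapped to a smooth curve germ, which contains an open piece of $\Gamma_x$ and so lies in $\Gamma_x$. This was excluded above.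

(b) The idea is that two nearby points are joined by a geodesic. Fix $x$. The divisor $\varphi^*\Gamma_x$ is given by a nonzero polynomial in $p$, so the set of $x'$ with $\varphi(\ell_{x'})\subset\Gamma_x$, where all its coefficients vanish, is a proper analytic subset of $M$. As in the real case, the exponential map at $x$ is defined near $0$ with differential the identity, so its image contains a neighborhood of $x$. Choose $x'=\exp_x(w)$ outside that subset. The trajectory of $X_H$ from $(x,gw)$ for time $0\le t\le1$ projects to a path in a leaf from $\ell_x$ to $\ell_{x'}$, and $\varphi$ is constant on it. So the distinct curves $\Gamma_x,\Gamma_{x'}$ meet, and $\beta^2=e_xe_{x'}\,\Gamma_x\cdot\Gamma_{x'}>0$. Then $\Gamma_x^2=\beta^2/e_x^2>0$.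

(c) If $E\cdot\beta=0$, then $E\cdot\Gamma_x=0$ for all $x$; so $E\ne\Gamma_x$ by (b), and $E\cap\Gamma_x=\emptyset$ by (S1). Otherwise $\deg\varphi^*E=E\cdot\beta>0$ by nefness.

(d) Let $\alpha$ be a holomorphic $1$-form on $S$. By (S7), $\varphi^*\alpha$ is closed, so $\varphi^*\alpha=df$ on the simply connected $Z$. The function $f$ is constant on the compact fibers, so $f=f_0\circ\pi$, and $df(W)=0$ gives $df_0(v)=0$ for all $p$. Thus $\varphi^*\alpha=0$, and $\alpha=0$ by (a).
\end{proof}

Curves with $E\cdot\beta=0$ are called \emph{$\beta$-trivial}; they are invisible from $Z$.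

\subsection*{The canonical class as an integral of degree $-3$} So far only the foliation was used. The parametrization of geodesics, that is, the difference between an invariant divisor and an integral, enters through the invariant volume. Let $\omega=\sum dp_i\wedge dx^i$, $\Omega=\omega^2/2$, and
\[
\Theta=i_{X_H}i_{\mathcal E}\,\Omega\qquad\text{on }N .
\]
The form $\Theta$ is nowhere zero and generates, at each point, the line of $2$-forms annihilated by $X_H$ and $\mathcal E$. Under pullback by $p\mapsto\lambda p$, $\Omega$ is multiplied by $\lambda^2$, $X_H$ by $\lambda$, and $\mathcal E$ is unchanged; so $\Theta$ is multiplied by $\lambda^3$. Since $L_{X_H}\Omega=0$ and $[X_H,\mathcal E]=-X_H$, we get $L_{X_H}\Theta=-i_{X_H}i_{X_H}\Omega=0$.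

Let $\mathcal K\subset\Omega^2_Z$ be the line bundle of $2$-forms annihilated by $W$. For a model, pullback of forms is a map of line bundles $\varphi^*K_S\to\mathcal K$, nonzero by Lemma~\ref{lem:basic}(a). Its zero divisor $R\ge0$ is the \emph{ramification divisor}. Locally $Z$ is a product of a transversal $T$ and a disc along the leaves, $\varphi$ factors through a map $\varphi_T\colon T\to S$, and $R$ is the preimage of the divisor of the Jacobian of $\varphi_T$. So $R$ is invariant.

\begin{lemma}\label{lem:canonical}
Let $(S,\varphi)$ be a model and $\eta\ne0$ a rational $2$-form on $S$. Pull $\varphi^*\eta$ back to $N$ and write it as $f_\eta\Theta$. Then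
\begin{equation}\label{eq:canonical}
f_\eta\in\mathcal I_{-3},\qquad\operatorname{div}f_\eta=\varphi^*\operatorname{div}\eta+R,\qquad K_S\cdot\beta=-3-\deg R .
\end{equation}
If the model is simple, then $2p_a(\Gamma_x)=m-1-\deg R$. In particular:
\begin{itemize}
\item if $m=1$, then $\Gamma_x\cong\mathbb P^1$ and $R=0$;
\item if $m=2$, then $\Gamma_x\cong\mathbb P^1$ and $R$ is irreducible of degree $1$ and multiplicity one;
\item if $m=3$, then either $p_a=0$ and $\deg R=2$, or $p_a=1$ and $R=0$.
\end{itemize}
\end{lemma}

\begin{proof}
The pullback of $\mathcal K$ to $N$ is the bundle of $2$-forms annihilated by $X_H$ and $\mathcal E$, which $\Theta$ trivializes. If locally $\eta=r\eta_0$ with $\eta_0$ a generator of $K_S$, then $f_\eta$ is $\varphi^*r$ times a local equation of $R$ times a unit; this is the second formula. The form $f_\eta\Theta$ comes from $Z$, so it is invariant under scaling, and $f_\eta$ has degree $-3$. It is closed, being the pullback of a $2$-form on a surface, and it is annihilated by $X_H$. So $0=L_{X_H}(f_\eta\Theta)=(X_Hf_\eta)\Theta$. Taking degrees gives the third formula. For a simple model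 $\beta=[\Gamma_x]$, and (S3) gives $2p_a-2=m-3-\deg R$. The list follows from $p_a\ge0$, $\deg R\ge0$ and Lemma~\ref{lem:invariant}.
\end{proof}

\section{Simple models with small self-intersection}\label{sec:small}

\begin{lemma}\label{lem:system}
Let $(S,\varphi)$ be a simple model with $m\in\{1,2\}$, and $\Gamma=\Gamma_x$ for some $x$. Then $h^0(\mathcal O_S(\Gamma))=m+2$, and $|\Gamma|$ defines a birational morphism $\psi$ of $S$ onto $\mathbb P^2$ if $m=1$ and onto an irreducible quadric $Q\subset\mathbb P^3$ if $m=2$, with $\psi^*\mathcal O(1)=\mathcal O_S(\Gamma)$. The curves contracted by $\psi$ are the $\beta$-trivial curves.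
\end{lemma}

\begin{proof}
Here $\Gamma\cong\mathbb P^1$ and $h^1(\mathcal O_S)=0$, so $0\to\mathcal O_S\to\mathcal O_S(\Gamma)\to\mathcal O_{\mathbb P^1}(m)\to0$ stays exact on sections, and $h^0=1+(m+1)$. There are no base points: off $\Gamma$ use the section defining $\Gamma$, on $\Gamma$ use the sections of $\mathcal O_{\mathbb P^1}(m)$. Since $\Gamma^2=m>0$, the image of $\psi\colon S\to\mathbb P^{m+1}$ is a surface, not contained in a hyperplane, and $\deg\psi\cdot\deg\psi(S)=m$. For $m=2$ the image is not a plane, so $\deg\psi(S)=2$. In both cases $\deg\psi=1$. Finally $E\cdot\Gamma=\deg\psi_*E$ vanishes exactly when $E$ is contracted.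
\end{proof}

For $m=1$ the space of geodesics looks like the dual plane. That is a statement about unparametrized geodesics; formula \eqref{eq:canonical} converts the lines of $\mathbb P^2$ into Killing fields.

\begin{lemma}\label{lem:m1}
There is no simple model with $m=1$.
\end{lemma}

\begin{proof}
Let $\psi\colon S\to\mathbb P^2$ be as in Lemma~\ref{lem:system}. For a line $L\subset\mathbb P^2$ let $\eta_0$ be a rational $2$-form with divisor $-3L$ and $\eta=\psi^*\eta_0$. By (S5), $\operatorname{div}\eta+3\psi^*L$ is supported on contracted curves, which pull back to zero on $Z$. Since $R=0$, \eqref{eq:canonical} shows that $1/f_\eta\in\mathcal I_3$ has divisor $3\varphi^*\psi^*L$. By Lemma~\ref{lem:roots}, $1/f_\eta=Y_L^3$ with $\operatorname{div}Y_L=\varphi^*\psi^*L\ge0$, and $Y_L\in\mathcal J_1(M)$. Choose $z_0,z_1\in Z$ with distinct images in $\mathbb P^2$, and lines $L_0,L_1$ such that $L_i$ contains the image of $z_i$ but not that of $z_{1-i}$. Then $Y_{L_i}$ vanishes at $z_i$ and not at $z_{1-i}$, so $Y_{L_0},Y_{L_1}$ are linearly independent, contrary to Lemma~\ref{lem:linear}.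
\end{proof}

A model is built from some of the integrals, and products such as $H^3f_\eta^2$ need not be visible on it a priori. For small $m$ they are: a larger field would give a model with still smaller self-intersection.

\begin{lemma}\label{lem:field}
For a simple model with $m\in\{2,3\}$, $\mathfrak F=\varphi^*\mathbb C(S)$.
\end{lemma}

\begin{proof}
Let $\zeta\in\mathfrak F$. By Lemma~\ref{lem:trdeg} it is algebraic over $\varphi^*\mathbb C(S)$, of some degree $d$. Let $\rho\colon\tilde S\to S$ be as in (S6) for the field $\varphi^*\mathbb C(S)(\zeta)\subset\mathfrak F$. After shrinking, which does not change $d$, Lemma~\ref{lem:lift} gives $\tilde\varphi\colon Z\to\tilde S$ with $\rho\circ\tilde\varphi=\varphi$. It is non-constant on fibers, so it is a model. The degrees of $\ell_x\to\tilde\Gamma_x$ and $\tilde\Gamma_x\to\Gamma_x$ multiply to $1$, so the model is simple and $\rho_*\tilde\Gamma_x=\Gamma_x$. By (S2) and (S4),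
\[
m^2=(\rho^*\Gamma_x\cdot\tilde\Gamma_x)^2\ge(\rho^*\Gamma_x)^2\,\tilde\Gamma_x^2=dm\,\tilde\Gamma_x^2 .
\]
If $d\ge2$, then $1\le\tilde\Gamma_x^2\le\frac32$, so $\tilde\Gamma_x^2=1$, contrary to Lemma~\ref{lem:m1}. Hence $d=1$.
\end{proof}

\subsection*{Free models} We want to compare coefficients in identities between divisors pulled back from $S$. This fails if $\varphi$ contracts a hypersurface $G\subset Z$ to a point, since $G$ then occurs in the pullback of every curve through that point. Such a point lies on all $\Gamma_x$, and we remove it by blowing up. Call a simple model \emph{free} if no point of $S$ lies on $\Gamma_x$ for all $x$ in a nonempty open subset of $M$. Freeness is preserved by shrinking.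

\begin{lemma}\label{lem:free}
Let $(S,\varphi)$ be a simple model. After shrinking there are a free model $(\hat S,\hat\varphi)$ and a birational morphism $\rho\colon\hat S\to S$ with $\rho\circ\hat\varphi=\varphi$.
\end{lemma}

\begin{proof}
Suppose $o\in\Gamma_x$ for all $x$ in an open set, and shrink $M$ into that set. Let $\rho\colon\hat S\to S$ be the blow-up of $o$. As $\mathbb C(\hat S)=\mathbb C(S)$, Lemma~\ref{lem:lift} gives a lift $\hat\varphi$ after shrinking, which is a simple model as in the previous proof. The curve $\hat\Gamma_x$ maps onto $\Gamma_x$, so it is the strict transform, and $\hat\Gamma_x^2=\Gamma_x^2-(\operatorname{mult}_o\Gamma_x)^2<m$. Since $m\ge1$ for every simple model, the process stops.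
\end{proof}

\begin{lemma}\label{lem:mult}
Let $(S,\varphi)$ be a free model and $G\subset Z$ an irreducible invariant hypersurface. Then $\varphi(G)$ is not a point, and $G$ is a component of $\varphi^*E$ for at most one curve $E\subset S$. If $G$ has multiplicity $e\ge1$ in $\varphi^*E$, then $\operatorname{ord}_GR=e-1$.
\end{lemma}

\begin{proof}
Since $\pi(G)=M$, a point $\varphi(G)$ would lie on all $\Gamma_x$. If $\varphi(G)\subset E\cap E'$ with $E\ne E'$, then the connected set $\varphi(G)$ is finite, hence a point. Now let $G$ have multiplicity $e$ in $\varphi^*E$. The map $\varphi|_G\colon G\to E$ is not constant. So at a general point $z$ of $G$ the following hold: $G=\{w=0\}$ is smooth; $\varphi(z)$ is a smooth point of $E$, with coordinates $(y_1,y_2)$ on $S$ such that $E=\{y_2=0\}$; the differential of $y_1\circ\varphi|_G$ is nonzero; and $y_2\circ\varphi$ is a unit times $w^e$. Absorb an $e$-th root of the unit into $w$. Then $\varphi^*(dy_1\wedge dy_2)=e\,w^{e-1}\,d(y_1\circ\varphi)\wedge dw$, and $d(y_1\circ\varphi)\wedge dw\ne0$ at $z$.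
\end{proof}

Let $\varphi^*\mathrm{Div}$ be the group of divisors on $Z$ that are pullbacks of divisors on $S$. In a free model, Lemma~\ref{lem:mult} gives the rule for comparing coefficients: if $\Delta=\sum_E\mu_E\,\varphi^*E$ and $G$ is a component of $\varphi^*E$, then
\begin{equation}\label{eq:coeff}
\operatorname{ord}_G\Delta=e\,\mu_E,\qquad e=1+\operatorname{ord}_GR .
\end{equation}
Moreover every component of $\Delta$ is a component of some $\varphi^*E$ with $\mu_E\neq0$.

\begin{lemma}\label{lem:m2}
Let $(S,\varphi)$ be a free model with $m=2$. There are an effective divisor $\Lambda$ and a curve $B$ on $S$ with $\varphi^*\Lambda=\operatorname{div}H$ and $\varphi^*B=2R$. For every rational $2$-form $\eta\ne0$ the divisor $3\Lambda+B+2\operatorname{div}\eta$ is principal up to $\beta$-trivial curves. Moreover $R\notin\varphi^*\mathrm{Div}$.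
\end{lemma}

\begin{proof}
Fix $\eta$. The function $H^3f_\eta^2$ has degree $0$, so by Lemma~\ref{lem:field} it equals $\varphi^*\theta$ with $\theta\in\mathbb C(S)$. By \eqref{eq:canonical},
\[
\Delta:=3(D_1+D_2)+2R=\sum_E\mu_E\,\varphi^*E,\qquad\text{where }\sum_E\mu_EE=\operatorname{div}\theta-2\operatorname{div}\eta .
\]
By Lemma~\ref{lem:canonical}, $R$ is irreducible of multiplicity one, so in \eqref{eq:coeff} $e=2$ for $G=R$ and $e=1$ for all other $G$. Let $B$ be the curve with $R$ a component of $\varphi^*B$. If $R=D_j$, then \eqref{eq:coeff} reads $5=2\mu_B$, which is impossible. So $R\ne D_1,D_2$, and $2=2\mu_B$. A second component $G$ of $\varphi^*B$ would have $\operatorname{ord}_G\Delta=\mu_B=1$, but away from $R$ the coefficients of $\Delta$ are $3$ and $0$. So $\varphi^*B=2R$. Let $E\ne B$ be a curve with $\mu_E\ne0$ that is not $\beta$-trivial. Then $\varphi^*E\ne0$, and each component $G$ of $\varphi^*E$ differs from $R$ and has $\operatorname{ord}_G\Delta=\mu_E\ne0$; so $\mu_E=3$. Let $\Lambda$ be the sum of these curves $E$. Then $\sum\mu_EE=3\Lambda+B$ up to $\beta$-trivial curves, and pulling back gives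 $3\varphi^*\Lambda=3(D_1+D_2)$. This proves the first two statements for the chosen $\eta$, and the divisors of two rational $2$-forms differ by a principal divisor. If $R$ were a pullback, \eqref{eq:coeff} with $G=R$ would read $1=2\mu_B$ with $\mu_B$ an integer.
\end{proof}

\begin{example}
The quadric model of $g_0$ is free, since a point on the planes $w_2=yw_1+\frac12y^2w_0-xw_3$ for an open set of $(x,y)$ has all coordinates zero. Here $B=Q\cap\{w_3=0\}$ pulls back to $2\{q=0\}$, so $R=\{q=0\}$ by Lemma~\ref{lem:mult} and $\deg R=1$. The divisor $\Lambda=Q\cap\{w_0=0\}$ is the pair of lines $w_1=\pm iw_3$. Both are plane sections, and $3\Lambda+B\sim-2K_Q$ is the identity $\mathcal O(3+1)=\mathcal O(4)$.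
\end{example}

\section{The model attached to $\mathcal J_n$ and the upper bound}\label{sec:bound}

\begin{proposition}\label{prop:dichotomy}
Let $n\ge2$, $k=\lfloor n/2\rfloor$ and $h=\dim\mathcal J_n(M)$. Either $h\le\gamma_n$, or $h\le(k+1)^2$ and there is a free model with $m=2$ over some ball $M_1\subset M$.
\end{proposition}

\begin{proof}
Let $V=\mathcal J_n(M)\ne0$. When $M$ is shrunk, $V$ is restricted and keeps its dimension.

\emph{The map defined by $V$.} Let $\operatorname{div}\tau$, $\tau\in H^0(\mathcal O_Z(t))$, be the largest divisor contained in $\operatorname{div}F$ for all nonzero $F\in V$, and put $\nu=n-t$. The divisor $\operatorname{div}\tau$ is effective and invariant, so by Lemma~\ref{lem:invariant} it is zero if $\nu=n$. The common zeros of $\tau^{-1}V\subset H^0(\mathcal O_Z(\nu))$ have dimension at most $1$. After shrinking, $\tau^{-1}V$ defines a holomorphic map $\Phi\colon Z\to\mathbb P(V^*)$ with $\Phi^*\mathcal O(1)=\mathcal O_Z(\nu)$, constant on leaves because ratios of elements of $V$ lie in $\mathfrak F$. Let $S'$ be the Zariski closure of $\Phi(Z)$. It is irreducible by the identity theorem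 on $Z$, it spans $\mathbb P(V^*)$, and $\dim S'\le2$ by Lemma~\ref{lem:trdeg}. If $\nu=0$, then $\Phi$ is constant on fibers, $\Phi=\Phi_0\circ\pi$, and $d\Phi_0(v)=0$ for all $p$; so $\Phi$ is constant. If $\nu\ge1$, then $\Phi$ is non-constant on every fiber.

\emph{The case $\dim S'\le1$.} If $S'$ is a point, then $h=1$. If $S'$ is a curve, then $\nu\ge1$ and $\Phi(\ell_x)=S'$. If $F/\tau$ vanishes on $\ell_x$, the hyperplane defined by $F$ contains $S'$, so $F=0$. Thus $V$ injects into $H^0(\ell_x,\mathcal O(\nu))$, and $h\le n+1\le\gamma_n$ by Lemma~\ref{lem:arith}(b).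

\emph{The model.} Let $\dim S'=2$, let $S\to S'$ be a resolution and $D$ the pullback of $\mathcal O(1)$. By Lemma~\ref{lem:lift}, after shrinking $\Phi$ lifts to a model $\varphi\colon Z\to S$ with $\varphi^*D=\mathcal O_Z(\nu)$, so $D\cdot\beta=\nu$. Each $F\in V$ is a linear form on $\mathbb P(V^*)$ and gives $s_F\in H^0(S,D)$ with $\varphi^*s_F=F/\tau$. The map $F\mapsto s_F$ is linear and injective, so $h\le h^0(D)$, and
\begin{equation}\label{eq:divF}
\operatorname{div}F=\operatorname{div}\tau+\varphi^*\operatorname{div}s_F\qquad(0\ne F\in V).
\end{equation}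
If $e_x\ge2$ for some $x$, then the integer $D\cdot\Gamma_x=\nu/e_x$ is at most $n/2$, hence at most $k$. Lemma~\ref{lem:count} with $\Gamma_x^2\ge1$ gives $h\le\sigma_1(k)\le\gamma_n$.

It remains to treat simple models. By Lemma~\ref{lem:free} we pass to a free model and replace $D$ and the $s_F$ by their pullbacks; $D\cdot\beta=\nu$, $h\le h^0(D)$ and \eqref{eq:divF} persist. Now $m\ge2$ by Lemma~\ref{lem:m1}, and $h\le\sigma_m(\nu)$ with $\nu\le n$ by Lemma~\ref{lem:count}. Fix a rational $2$-form $\eta\ne0$, a nonzero $F\in V$, and $\Gamma=\Gamma_x$. By \eqref{eq:divF}, $\nu=n$ implies $\operatorname{div}F\in\varphi^*\mathrm{Div}$.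

\emph{The case $m\ge4$.} Here $h\le\sigma_4(n)\le\gamma_n$.

\emph{The case $m=3$.} Here $h\le\sigma_3(n)$, which is $\gamma_n$ unless $n\in\{3,5\}$. Let $n\in\{3,5\}$ and suppose $h>\gamma_n$, that is, $h=\sigma_3(n)$. Since $\sigma_3(n-1)<\sigma_3(n)$, we have $\nu=n$. By Lemma~\ref{lem:count}, $h^0(D-\Gamma)\le\sigma_3(n-3)=\sigma_3(n)-(n+1)$, so $h^0(\Gamma,D|_\Gamma)\ge n+1$, where $\deg D|_\Gamma=n$. If $p_a(\Gamma)=1$, then $\omega_\Gamma\otimes D|_\Gamma^{-1}$ has negative degree and (S3) gives $h^0(\Gamma,D|_\Gamma)=n$. So $p_a=0$ and $\deg R=2$ by Lemma~\ref{lem:canonical}. Put $(a,b)=(1,1)$ for $n=3$ and $(a,b)=(5,3)$ for $n=5$. Then $f_\eta^aF^b$ has degree $-3a+nb=0$, so it lies in $\varphi^*\mathbb C(S)$ by Lemma~\ref{lem:field}. Its divisor is $aR+a\,\varphi^*\operatorname{div}\eta+b\operatorname{div}F$, so $aR\in\varphi^*\mathrm{Div}$. Let $G$ be a component of $R$ and $e=1+\operatorname{ord}_GR$; then $e\in\{2,3\}$, since $\deg R=2$ and $\deg G\ge1$. By \eqref{eq:coeff}, $e$ divides $a(e-1)$, hence $e$ divides $a\in\{1,5\}$. This is a contradiction.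

\emph{The case $m=2$.} We must show $h\le(k+1)^2=\sigma_2(2k)$, and this holds if $\nu\le2k$. Suppose not; then $\nu=n=2k+1$. The function $f_\eta FH^{1-k}$ has degree $-3+(2k+1)+2(1-k)=0$, so it lies in $\varphi^*\mathbb C(S)$ by Lemma~\ref{lem:field}. Its divisor is $R+\varphi^*\operatorname{div}\eta+\operatorname{div}F+(1-k)\varphi^*\Lambda$ by Lemma~\ref{lem:m2}. Hence $R\in\varphi^*\mathrm{Div}$, contrary to the same lemma.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:holo}(a)]
The cases $n=0,1$ were treated in Section~\ref{sec:reduction}. For $n\ge2$ combine Proposition~\ref{prop:dichotomy} with $\gamma_n\le(k+1)^2$, which is Lemma~\ref{lem:arith}(c).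
\end{proof}

This completes the proof of Theorem~\ref{thm:A}. The improvement from $\sigma_3(5)=9$ to $\gamma_5=8$ is not needed for it, since $9$ is the required bound for $n=5$; it serves to include $n=5$ in Theorem~\ref{thm:B}.

\section{The quadric and rigidity}\label{sec:rigidity}

A free model with $m=2$ may come from integrals of high degree. We show that it always produces four quadratic integrals. The surface is birational to a quadric by Lemma~\ref{lem:system}. The plane sections pull back to invariant divisors of degree $2$; to see that these are divisors of integrals we show that $\operatorname{div}H$ is the pullback of one of them.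

\begin{lemma}\label{lem:quadric}
Let $g$ be a holomorphic metric with non-constant curvature. If there is a free model with $m=2$ over a ball $M$, then $\dim\mathcal J_2(M)=4$.
\end{lemma}

\begin{proof}
Let $\psi\colon S\to Q$ and $\Gamma$ be as in Lemma~\ref{lem:system}. An irreducible quadric in $\mathbb P^3$ is smooth or a cone over a smooth conic, and it is normal in both cases. Let $S^\circ$ be the complement of the $\beta$-trivial curves. By (S5), $S^\circ$ is isomorphic to $Q$ minus a finite set, so $\operatorname{Pic}S^\circ$ is the class group $\operatorname{Cl}(Q)$ of Weil divisors. Under this identification $\Gamma$ goes to the hyperplane class $\mathsf h$, and $K_S$ goes to $-2\mathsf h$ by adjunction in $\mathbb P^3$. Lemma~\ref{lem:m2} gives $3[\Lambda]+[B]=4\mathsf h$ in $\operatorname{Cl}(Q)$, and the class $[\Lambda]$ has degree $\Lambda\cdot\Gamma=\deg\operatorname{div}H=2$ in $\mathbb P^3$.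

If $Q\cong\mathbb P^1\times\mathbb P^1$ is smooth, then $\operatorname{Cl}(Q)=\mathbb Z^2$ with $\mathsf h=(1,1)$. Write $[\Lambda]=(c,d)$, $c+d=2$. Then $[B]=(4-3c,4-3d)$ is the class of a curve, so both entries are non-negative, $c,d\le1$, and $[\Lambda]=\mathsf h$. If $Q$ is a cone, then $\operatorname{Cl}(Q)=\mathbb Z$ is generated by a ruling line, of degree $1$. So a class is determined by its degree, and again $[\Lambda]=\mathsf h$.

Fix $0\ne s_0\in H^0(S,\mathcal O(\Gamma))$. There is $\theta_0\in\mathbb C(S)$ with $\operatorname{div}\theta_0=\operatorname{div}s_0-\Lambda$ on $S^\circ$. For $s\in H^0(S,\mathcal O(\Gamma))$ put $\theta_s=\theta_0\,s/s_0$. For $s\ne0$, $\operatorname{div}\theta_s=\operatorname{div}s-\Lambda$ up to $\beta$-trivial curves, so $H\,\varphi^*\theta_s\in\mathcal I_2$ has divisor $\varphi^*\operatorname{div}s\ge0$ and lies in $\mathcal J_2(M)$. The map $s\mapsto H\varphi^*\theta_s$ is linear and injective on a space of dimension $4$. So $\dim\mathcal J_2(M)\ge4$, and equality holds by Theorem~\ref{thm:holo}(a).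
\end{proof}

Theorem~\ref{thm:holo}(b) follows from Proposition~\ref{prop:dichotomy} and Lemma~\ref{lem:quadric}. To return to the smooth metric, note that the four integrals of the holomorphic twin are not images of anything on $U$. We therefore express $d_2$ as the corank of a set of rows with universal entries, which Lemma~\ref{lem:twin}(b) transports in both directions.

Consider system \eqref{eq:system} for $n=2$ in a chart. Its unknown $u$ has $3\cdot6=18$ components. Let $\mathcal R$ be the smallest set of rows that contains the rows of $C$ and of $\partial_1A_2-\partial_2A_1-[A_1,A_2]$ and is closed under $\rho\mapsto\partial_i\rho+\rho A_i$, $i=1,2$. All entries of $\mathcal R$, and so all its minors, are universal.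

\begin{lemma}\label{lem:rank}
Let $g$ be smooth on a disc in $\mathbb R^2$ or holomorphic on a ball in $\mathbb C^2$. Suppose that some $r\times r$ minor of $\mathcal R$ is nowhere zero and all $(r+1)\times(r+1)$ minors vanish identically. Then $\dim\mathcal J_2=18-r$.
\end{lemma}

\begin{proof}
Every solution of \eqref{eq:system} satisfies $\rho u=0$ for all $\rho\in\mathcal R$. For the rows of the second kind this is $\partial_1\partial_2u=\partial_2\partial_1u$, and $\rho u=0$ implies $(\partial_i\rho+\rho A_i)u=\partial_i(\rho u)=0$. The common kernel $\mathcal N$ of $\mathcal R$ is the kernel of the $r$ rows that enter the chosen minor, so it is a subbundle of rank $18-r$. It is preserved by $\nabla_i=\partial_i-A_i$: for a section $u$ of $\mathcal N$ and $\rho\in\mathcal R$,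
\[
\rho\,\nabla_iu=\partial_i(\rho u)-(\partial_i\rho+\rho A_i)u=0 .
\]
The curvature $[\nabla_1,\nabla_2]=-(\partial_1A_2-\partial_2A_1-[A_1,A_2])$ vanishes on $\mathcal N$. So the solutions of \eqref{eq:system} are exactly the parallel sections of the flat bundle $\mathcal N$ over a simply connected base, and they form a space of dimension $18-r$. Lemma~\ref{lem:finite} identifies this space with $\mathcal J_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $d_n(g)>\gamma_n$. We show that every nonempty open set $U_1\subset U$ contains a disc $\mathcal W$ with $d_2(g|_{\mathcal W})=4$; the union of all such discs is then the required open dense set.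

Since $K$ is not constant on any open subset of $U_1$, there is a disc $\mathcal W_0\subset U_1$ in a chart on which $dK\ne0$. Let $r$ be the maximum over $\mathcal W_0$ of the rank of $\mathcal R$ at a point, attained at $x_0$. Choose an $r\times r$ minor $\delta$ with $\delta(x_0)\ne0$ and a disc $\mathcal W\subset\mathcal W_0$ around $x_0$ on which $\delta$ has no zeros. All $(r+1)\times(r+1)$ minors vanish on $\mathcal W$, so $d_2(g|_{\mathcal W})=18-r$ by Lemma~\ref{lem:rank}.

Apply Lemma~\ref{lem:twin} to a basis of $\mathcal J_n(g)$, the point $x_0$ and the chart. For the metric $g'$ on $M$, part (b) shows that all $(r+1)\times(r+1)$ minors of $\mathcal R$ vanish identically and that $\delta$ does not. Shrink $M$ so that $\delta$ has no zeros on it. Then $\dim\mathcal J_2(M_1)=18-r$ for every ball $M_1\subset M$ by Lemma~\ref{lem:rank}. By part (a), $\dim\mathcal J_n(M)\ge d_n(g)>\gamma_n$ and the curvature of $g'$ is not constant, so Theorem~\ref{thm:holo}(b) gives a ball $M_1\subset M$ with $\dim\mathcal J_2(M_1)=4$. Hence $18-r=4$ and $d_2(g|_{\mathcal W})=4$.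

The inequality $\gamma_n<(\lfloor n/2\rfloor+1)^2$ for $n=2$ and $n\ge4$ is Lemma~\ref{lem:arith}(c).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kruglikov}
B.~Kruglikov, \emph{Invariant characterization of Liouville metrics and polynomial integrals}, arXiv:0709.0423 (2007).

\bibitem{Seidenberg1}
A.~Seidenberg, \emph{Abstract differential algebra and the analytic case}, Proc. Amer. Math. Soc. \textbf{9} (1958), 159--164.

\bibitem{Seidenberg2}
A.~Seidenberg, \emph{Abstract differential algebra and the analytic case, II}, Proc. Amer. Math. Soc. \textbf{23} (1969), 689--691.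

\end{thebibliography}
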